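\title{Random induced subcomplexes of finite buildings of type $A$ are spherical}

\begin{abstract}
Let $\Delta$ be the flag complex of the nonzero proper subspaces of $\mathbb F_q^{k+1}$. We prove that, for fixed $k$ and $q\to\infty$, almost every induced subcomplex of $\Delta$ is $(k-1)$-dimensional and $(k-2)$-connected, as conjectured by Schesler and Zaremsky. The proof rests on a deterministic criterion that involves only boundedly many subspaces at a time. The same criterion shows that $\Delta$ remains homotopy Cohen--Macaulay after the deletion of any $q$ vertices, and $q$ is best possible. Combined with a counting argument, it shows that the proportion of non-spherical induced subcomplexes is $2^{-(1+o(1))q}$.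
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $q$ be a prime power and let $V$ be a vector space of dimension $k+1\ge 2$ over $\mathbb F_q$. Write $\mathcal V(V)$ for the set of nonzero proper subspaces of $V$, and let $\Delta=\Delta(V)$ be the simplicial complex whose vertices are the elements of $\mathcal V(V)$ and whose simplices are the chains under inclusion. This is the building of type $A_k$ over $\mathbb F_q$. Its maximal simplices, the \emph{chambers}, are the chains with one subspace of each dimension $1,\dots,k$, so $\dim\Delta=k-1$. If $e_1,\dots,e_{k+1}$ is a basis of $V$, the subspaces spanned by the nonempty proper subsets of the basis form an \emph{apartment}: a copy of the barycentric subdivision of the boundary of a $k$-simplex, hence a $(k-1)$-sphere. A \emph{point} always means a $1$-dimensional subspace.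

For $X\subseteq\mathcal V(V)$ let $\Delta[X]$ be the \emph{induced} subcomplex, consisting of the chains whose members all lie in $X$. A finite complex is \emph{$d$-spherical} if it has dimension $d$ and is $(d-1)$-connected; equivalently, it has dimension $d$ and is homotopy equivalent to a wedge of $d$-spheres, where a single point counts as the empty wedge. Here $(-1)$-connected means nonempty. Let $\mathcal P(\Delta)$ be the set of all $2^{|\mathcal V(V)|}$ induced subcomplexes of $\Delta$ and let $\mathcal S(\Delta)$ be the set of those that are $(k-1)$-spherical.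

Let $p_1<p_2<\cdots$ be primes and $\Delta_{k,m}=\Delta(\mathbb F_{p_m}^{k+1})$. According to Schesler and Zaremsky \cite{SZ}, for every $k$ the proportion of induced subcomplexes of $\Delta_{k,m}$ that contain an apartment tends to $1$ as $m\to\infty$. Such a subcomplex has nonzero reduced homology in degree $k-1$, because there are no $k$-simplices that could bound the fundamental cycle of the apartment. This describes the top degree. The conjecture posed in \cite{SZ} is that nothing happens below it:
\[
\lim_{m\to\infty}\frac{|\mathcal S(\Delta_{k,m})|}{|\mathcal P(\Delta_{k,m})|}=1\qquad\text{for every }k\ge1 .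
\]

A uniformly random induced subcomplex is $\Delta[X]$, where $X$ contains each vertex independently with probability $1/2$. For $k=1$ the complex $\Delta$ consists of $q+1$ isolated vertices, and $\Delta[X]$ is $0$-spherical exactly when $X\ne\varnothing$; the proportion of exceptions is $2^{-(q+1)}$. For $k=2$ the complex $\Delta$ is the incidence graph of the points and lines of the projective plane over $\mathbb F_q$, and $1$-spherical means connected with at least one edge. Every vertex has $q+1$ neighbors, so a given vertex is present and isolated with probability $2^{-(q+2)}$, and there are only $2(q^2+q+1)$ vertices. In general a simplex of dimension $k-2$ omits exactly one dimension and lies in exactly $q+1$ chambers; cutting it off from all of them costs $2^{-(q+1)}$, and the number of such simplices is polynomial in $q$. If these local accidents are the cheapest way to destroy sphericity, then the conjecture holds, at least $q+1$ vertices must be deleted to do any damage, and the failure probability is $2^{-(1+o(1))q}$. All three guesses are correct.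

\begin{theorem}\label{thm:A}
For fixed $k\ge1$ we have $|\mathcal S(\Delta_{k,m})|/|\mathcal P(\Delta_{k,m})|\to1$ as $m\to\infty$. More precisely, there are $c,q_0>0$ depending only on $k$ such that for every prime power $q\ge q_0$ the complex $\Delta=\Delta(\mathbb F_q^{k+1})$ satisfies $|\mathcal S(\Delta)|/|\mathcal P(\Delta)|\ge 1-e^{-cq}$.
\end{theorem}

The \emph{link} of a simplex $\sigma$ in a complex $Y$ consists of the simplices $\tau$ disjoint from $\sigma$ such that $\sigma\cup\tau$ is a simplex of $Y$; the link of the empty simplex is $Y$. A finite $d$-dimensional complex is \emph{homotopy Cohen--Macaulay} if for every $a\ge0$ the link of every simplex with $a$ vertices is $(d-a)$-spherical, the empty complex being $(-1)$-spherical. The case $a=0$ says that the complex itself is $d$-spherical.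

\begin{theorem}\label{thm:B}
If $Z\subseteq\mathcal V(V)$ and $|Z|\le q$, then $\Delta[\mathcal V(V)\setminus Z]$ is $(k-1)$-dimensional, $(k-2)$-connected, and homotopy Cohen--Macaulay. There is a set $Z$ with $|Z|=q+1$ for which $\Delta[\mathcal V(V)\setminus Z]$ is not $(k-2)$-connected.
\end{theorem}

For $r\in(0,1)$, an \emph{$r$-random subset} of a finite set contains each element independently with probability $r$. Throughout, $s=1-r$.

\begin{theorem}\label{thm:C}
Fix $k\ge1$ and $r\in(0,1)$, and let $X$ be an $r$-random subset of $\mathcal V(V)$. Then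
\[
s^{\,q+1}\,r^{\,2^k-2}\ \le\ \Pr\bigl(\Delta[X]\notin\mathcal S(\Delta)\bigr)\ \le\ s^{(1-o(1))q}\qquad(q\to\infty).
\]
The upper bound holds even for the event that $\Delta[X]$ is not a $(k-1)$-dimensional homotopy Cohen--Macaulay complex. In particular, $1-|\mathcal S(\Delta)|/|\mathcal P(\Delta)|=2^{-(1+o(1))q}$.
\end{theorem}

Section~\ref{sec:plane} proves Theorem~\ref{thm:A} for $k=2$ by hand. All the topology of the general case is contained in the criterion of Section~\ref{sec:good}. Theorems~\ref{thm:A} and~\ref{thm:B} follow from it quickly, in Sections~\ref{sec:A} and~\ref{sec:B}. The upper bound in Theorem~\ref{thm:C} needs a finer probabilistic estimate, which occupies Sections~\ref{sec:C} and~\ref{sec:cont}.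

\section{The projective plane}\label{sec:plane}

Let $k=2$ and call the $2$-dimensional subspaces of $V$ lines. Consider two properties of a set $X$ of points and lines.
\begin{itemize}
\item[(a)] Every line contains a point of $X$.
\item[(b)] For any two distinct points $U,U'$ there is a third point $\ell\in X$ such that the lines $U+\ell$ and $U'+\ell$ belong to $X$.
\end{itemize}
If (a) and (b) hold, the graph $\Delta[X]$ is connected. Indeed, by (a) every line of $X$ is adjacent to a point of $X$, and by (b) two distinct points $U,U'\in X$ are joined by the path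
\[
U\ <\ U+\ell\ >\ \ell\ <\ U'+\ell\ >\ U' .
\]
Since any single point is missed by some line, (a) forces $X$ to contain two points, so the graph has an edge.

Now let $X$ be $\frac12$-random and put $N=q^2+q+1$, the number of points and also of lines. Property (a) fails with probability at most $N2^{-(q+1)}$. For (b), fix $U\neq U'$ and a line $\Lambda$ through neither; it exists because only $2q+1<N$ lines pass through $U$ or $U'$. For the $q$ points $\ell$ of $\Lambda$ that are not on $U+U'$, the triples $\{\ell,U+\ell,U'+\ell\}$ are pairwise disjoint: the lines $U+\ell$ and $U'+\ell$ meet $\Lambda$ only in $\ell$, and the only line through both $U$ and $U'$ is $U+U'$. So no triple lies in $X$ with probability $(7/8)^q$, and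
\[
\Pr\bigl(\Delta[X]\notin\mathcal S(\Delta)\bigr)\le N2^{-(q+1)}+N^2(7/8)^q\longrightarrow 0 .
\]

Three features of this argument shape the general proof. First, the contraction is the zigzag $U\le U+\ell\ge\ell$ toward a point $\ell$. It makes no sense for a line $H\not\ge\ell$, because $H+\ell=V$ is not a vertex; lines must first be pushed down into the subspaces they contain, and this is the role of (a). Second, $\ell$ depends on the pair $U,U'$. A point $\ell\in X$ that served all points $U\ne\ell$ at once would need all $q+1$ lines through it in $X$, and such a point exists with probability at most $N2^{-(q+2)}$. A random set lets us contract only a bounded number of subspaces at a time. Third, connectivity of a graph can be tested on pairs of vertices, but for $k\ge3$ we must contract loops and spheres with arbitrarily many vertices, using only such bounded moves.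

\section{Tools}\label{sec:tools}

\subsection*{Topology}
We do not distinguish a simplicial complex from its geometric realization. The $d$-skeleton is $\operatorname{sk}_d$, with $\operatorname{sk}_{-1}=\varnothing$. The cone over $K$ is $CK$, and $C\varnothing$ is a point. A map $K\to Y$ is \emph{null-homotopic} if it extends to $CK$. For $K\neq\varnothing$ this means homotopic to a constant map, and $\varnothing\to Y$ is null-homotopic if and only if $Y\neq\varnothing$. A map homotopic to a null-homotopic map is null-homotopic, and so is a composite of two maps one of which is null-homotopic. A complex $Y$ is \emph{$d$-connected} if every map $S^j\to Y$ with $-1\le j\le d$ is null-homotopic, where $S^{-1}=\varnothing$. We use the following standard facts about CW complexes.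
\begin{itemize}
\item[(T1)] \emph{Cellular approximation.} A map from a $j$-dimensional complex to $Y$ is homotopic to a map into $\operatorname{sk}_jY$. Consequently, if the inclusion $\operatorname{sk}_dY\to Y$ is null-homotopic, then $Y$ is $d$-connected.
\item[(T2)] If $L$ is a subcomplex of $K$ and $Y$ is contractible, every map $L\to Y$ extends to $K$.
\item[(T3)] If $f,g\colon P\to Q$ are order-preserving maps of posets with $f(x)\le g(x)$ for all $x$, the induced maps of order complexes (complexes of chains) are homotopic \cite[1.3]{Quillen}.
\item[(T4)] (Milnor) If $Y_i$ is $m_i$-connected, with $m_i\ge-1$, the join $Y_1*\dots*Y_b$ is $\bigl(\sum_i(m_i+2)-2\bigr)$-connected.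
\item[(T5)] A $d$-connected complex has $\tilde H_j(\,\cdot\,;\mathbb Z)=0$ for $j\le d$.
\end{itemize}

For subspaces $A<B$ of $V$, where $A=0$ and $B=V$ are allowed, let $(A,B)$ be the set of subspaces strictly between $A$ and $B$. The map $U\mapsto U/A$ identifies the poset $(A,B)$ with $\mathcal V(B/A)$.

\begin{lemma}\label{lem:link}
Let $X\subseteq\mathcal V(V)$. Suppose that $\Delta[X\cap(A,B)]$ is $(\dim B/A-2)$-spherical for all $A<B\le V$ with $\dim B/A\ge2$. Then $\Delta[X]$ is a $(k-1)$-dimensional homotopy Cohen--Macaulay complex.
\end{lemma}

\begin{proof}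
The pair $A=0$, $B=V$ gives $\dim\Delta[X]=k-1$. Let $\sigma=(U_1<\dots<U_a)$ be a simplex of $\Delta[X]$, with $a\ge0$. Put $U_0=0$, $U_{a+1}=V$ and $j_i=\dim U_{i+1}/U_i-1$ for $0\le i\le a$, so that $\sum_ij_i=(k+1)-(a+1)=k-a$. A vertex of the link of $\sigma$ lies in exactly one interval $(U_i,U_{i+1})$, and elements of different intervals are comparable. So the link is the join of the complexes $Y_i=\Delta[X\cap(U_i,U_{i+1})]$ over those $i$ with $j_i\ge1$, the other intervals being empty. If there is no such $i$, then $a=k$ and the link is empty, as required. Otherwise each $Y_i$ has dimension $j_i-1$ and is $(j_i-2)$-connected. The join has dimension $\sum_ij_i-1=k-1-a$ and is $(k-a-2)$-connected by (T4).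
\end{proof}

\subsection*{Counting subspaces}

\begin{lemma}\label{lem:count}
Let $W$ be a vector space of dimension $w\ge2$ over $\mathbb F_q$.
\begin{itemize}
\item[(i)] Given at most $q$ proper subspaces of $W$, some point of $W$ lies in none of them.
\item[(ii)] $W$ has at most $q^{w^2}$ subspaces.
\item[(iii)] A subspace of codimension $c$ contains at most a fraction $q^{-c}$ of the points of $W$.
\item[(iv)] A subspace $U$ of codimension $c\ge2$ lies in at least $q+1$ subspaces of dimension $\dim U+1$, and in exactly $q+1$ if $c=2$.
\end{itemize}
\end{lemma}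

\begin{proof}
(i) The subspaces contain at most $q(q^{w-1}-1)<q^w-1$ nonzero vectors. (ii) Every subspace of $\mathbb F_q^w$ is the row space of a $w\times w$ matrix. (iii) The fraction is $(q^{w-c}-1)/(q^w-1)$, and $q^c(q^{w-c}-1)\le q^w-1$. (iv) These subspaces correspond to the $(q^c-1)/(q-1)$ points of $W/U$.
\end{proof}

Part (i) fails for $q+1$ subspaces: a $2$-dimensional $W$ is the union of its $q+1$ points. This is the origin of the threshold in Theorem~\ref{thm:B}.

\section{A criterion for sphericity}\label{sec:good}

The following definition contains (a) and (b) of Section~\ref{sec:plane}: property (a) is the case $\dim W=2$, where $G$ is necessarily empty, and (b) is the case $W=V$, $|G|=2$ of the strong version.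

\begin{definition}\label{def:good}
Let $n\ge0$. A set $X\subseteq\mathcal V(V)$ is \emph{$n$-good} if for every $W\le V$ with $\dim W\ge2$ and every set $G\subseteq X$ of at most $n$ subspaces of $W$ of dimension at most $\dim W-2$, there is a point $\ell\le W$ with
\[
\ell\in X\qquad\text{and}\qquad U+\ell\in X\ \text{ for all }U\in G .
\]
It is \emph{strongly $n$-good} if such a point exists for every $W$ as above and every set $G$ of at most $n$ nonzero subspaces of $W$ of dimension at most $\dim W-2$, not necessarily in $X$, and can be chosen with $\ell\not\le U$ for all $U\in G$.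
\end{definition}

The bound $\dim U\le\dim W-2$ makes $U+\ell$ a proper subspace of $W$. Strongly $n$-good implies $n$-good, and both properties pass from $n$ to any smaller value. We let $W$ range over all subspaces so that the definition is hereditary: if $X$ is $n$-good in $V$ and $H\le V$ has $\dim H\ge2$, then $X\cap\mathcal V(H)$ is $n$-good in $H$, since for $W\le H$ the subspaces $\ell$ and $U+\ell$ are proper in $W$ and so lie in $\mathcal V(H)$.

The first step is to contract a bounded piece of $\Delta[X]$ inside a larger piece that is still bounded. Only the $(k-2)$-skeleton of the piece can be contracted: if $\Delta[F]$ is an apartment, its fundamental cycle is not a boundary even in $\Delta$.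

\begin{lemma}\label{lem:fill}
For $k\ge1$ and $N\ge0$ there are integers $\nu_k(N)$ and $M_k(N)$, independent of $q$, with the following property. If $\dim V=k+1$, the set $X\subseteq\mathcal V(V)$ is $\nu_k(N)$-good, and $F\subseteq X$ has $|F|\le N$, then there is a set $F'$ with $F\subseteq F'\subseteq X$ and $|F'|\le M_k(N)$ such that the inclusion $\operatorname{sk}_{k-2}\Delta[F]\to\Delta[F']$ is null-homotopic.
\end{lemma}

\begin{proof}
We use induction on $k$. For $k=1$ the skeleton is empty and we need $F'\ne\varnothing$. Put $\nu_1(N)=0$ and $M_1(N)=N+1$. Goodness with $W=V$, $G=\varnothing$ gives a point $\ell\in X$, and $F'=F\cup\{\ell\}$ works.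

Let $k\ge2$. Put $L=N+N\,M_{k-1}(N)$, $\nu_k(N)=\max(\nu_{k-1}(N),L)$ and $M_k(N)=N+2L+1$. Let $\mathcal H$ be the set of hyperplanes of $V$ in $F$ and let $F_0=F\setminus\mathcal H$. As in the plane, the zigzag toward a point is available for the members of $F_0$ but not for the hyperplanes, so we first push the skeleton off $\mathcal H$.

\emph{Step 1: removing the hyperplanes.} For $H\in\mathcal H$ let $F_H=\{U\in F:U<H\}\subseteq F_0$ and $K_H=\operatorname{sk}_{k-3}\Delta[F_H]$. A chain contains at most one hyperplane, and a simplex of dimension at most $k-2$ that contains $H$ is the join of $H$ with a simplex of $K_H$ or is $H$ itself. Hence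
\[
\operatorname{sk}_{k-2}\Delta[F]=\operatorname{sk}_{k-2}\Delta[F_0]\ \cup\ \bigcup_{H\in\mathcal H}H*K_H .
\]
Each $H*K_H$ is a cone $CK_H$ with apex $H$. It meets $\operatorname{sk}_{k-2}\Delta[F_0]$ exactly in its base $K_H$, and two different cones meet only inside their bases. We want to replace each cone by another filling of its base that uses only subspaces of $H$. This is the statement of the lemma for the $k$-dimensional space $H$, the $\nu_{k-1}(N)$-good set $X\cap\mathcal V(H)$ and the subset $F_H$. By induction there are a set $F'_H$ with $F_H\subseteq F'_H\subseteq X\cap\mathcal V(H)$ and $|F'_H|\le M_{k-1}(N)$, and a map $e_H\colon CK_H\to\Delta[F'_H]$ that extends the inclusion of $K_H$.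

Let $G=F_0\cup\bigcup_{H}F'_H\subseteq X$. Its members have dimension at most $k-1$, and $|G|\le L$. Define $g\colon\operatorname{sk}_{k-2}\Delta[F]\to\Delta[G]$ to be the inclusion on $\operatorname{sk}_{k-2}\Delta[F_0]$ and $e_H$ on $H*K_H$; the pieces agree on the bases. On $H*K_H$, both $g$ and the inclusion take values in $H*\Delta[F'_H]$, which is a subcomplex of $\Delta[G\cup\mathcal H]$ and is contractible, being a cone. The two maps, together with the constant homotopy on the base, define a map $CK_H\times\{0,1\}\cup K_H\times[0,1]\to H*\Delta[F'_H]$. By (T2) it extends to $CK_H\times[0,1]$. These homotopies are constant on the bases, so they glue with the constant homotopy on $\operatorname{sk}_{k-2}\Delta[F_0]$. Thus the inclusion of $\operatorname{sk}_{k-2}\Delta[F]$ is homotopic to $g$ in $\Delta[G\cup\mathcal H]$.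

\emph{Step 2: contracting toward a point.} The members of $G$ have dimension at most $\dim V-2$ and $|G|\le L\le\nu_k(N)$. Goodness with $W=V$ gives a point $\ell\in X$ with $U+\ell\in X$ for all $U\in G$. Let $P=G\cup\{\ell\}\cup\{U+\ell:U\in G\}\subseteq X$. The maps $U\mapsto U$, $U\mapsto U+\ell$ and $U\mapsto\ell$ from $G$ to $P$ are order-preserving, and $U\le U+\ell\ge\ell$. By (T3) the inclusion $\Delta[G]\to\Delta[P]$ is homotopic to the constant map with value $\ell$, so it is null-homotopic.

Put $F'=F\cup P$. Then $|F'|\le N+2L+1$ and $F'\supseteq G\cup\mathcal H$. In $\Delta[F']$ the inclusion of $\operatorname{sk}_{k-2}\Delta[F]$ is homotopic to $g$ by Step 1, and $g$ is null-homotopic by Step 2.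
\end{proof}

A sphere in $\Delta[X]$ may have arbitrarily many vertices, so Lemma~\ref{lem:fill} does not apply to it directly. Instead we contract the whole skeleton $\operatorname{sk}_{k-2}\Delta[X]$ one simplex at a time. For $k=3$ this means: fix a base vertex $x_0$; join every vertex to $x_0$ by a path in a bounded piece; then, for every edge, fill the loop formed by the edge and the paths from its two ends. Each loop lies in a bounded piece because the paths do. This is why Lemma~\ref{lem:fill} records the size of $F'$.

\begin{proposition}\label{prop:crit}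
For $k\ge1$ there is an integer $n(k)\ge1$, independent of $q$, such that the following holds for $\dim V=k+1$ and $X\subseteq\mathcal V(V)$. If $X$ is $n(k)$-good, then $\Delta[X]$ is $(k-2)$-connected. If $X$ is strongly $n(k)$-good, then $\Delta[X]$ is $(k-1)$-spherical.
\end{proposition}

\begin{proof}
Put $a_{-1}=1$ and, for $0\le d\le k-2$,
\[
n_d=(d+1)+(2^{d+1}-1)\,a_{d-1},\qquad a_d=\max\bigl(a_{d-1},M_k(n_d)\bigr).
\]
Let $n(k)$ be the maximum of $1$ and the numbers $\nu_k(n_d)$. Let $X$ be $n(k)$-good. Goodness with $W=V$, $G=\varnothing$ gives a vertex $x_0\in X$. This settles $k=1$, so let $k\ge2$ and $Y=\operatorname{sk}_{k-2}\Delta[X]$.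

The cone $CY$ is obtained from $Y$ and the apex $C\varnothing$ by attaching the balls $C\sigma$, for the simplices $\sigma$ of $Y$, in order of increasing dimension. We construct a map $h\colon CY\to\Delta[X]$ extending the inclusion of $Y$, together with sets $F_\sigma\subseteq X$ such that $h(C\sigma)\subseteq\Delta[F_\sigma]$ and $|F_\sigma|\le a_{\dim\sigma}$. The empty simplex, of dimension $-1$, is included: send the apex to $x_0$ and put $F_\varnothing=\{x_0\}$.

Let $\dim\sigma=d$ with $0\le d\le k-2$, and suppose that all simplices of smaller dimension have been treated. Then $h$ is defined on the $d$-sphere $\partial(C\sigma)=\sigma\cup\bigcup_{\tau\subsetneq\sigma}C\tau$, and maps it into $\Delta[G_\sigma]$, where $G_\sigma$ is the union of the vertex set of $\sigma$ and the sets $F_\tau$, $\tau\subsetneq\sigma$. There are $2^{d+1}-1$ proper faces $\tau$, including the empty one, and $|F_\tau|\le a_{d-1}$, so $|G_\sigma|\le n_d$. By (T1) the map $h|_{\partial(C\sigma)}$ is homotopic in $\Delta[G_\sigma]$ to a map into $\operatorname{sk}_{k-2}\Delta[G_\sigma]$. Lemma~\ref{lem:fill} gives a set $F_\sigma$ with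 $G_\sigma\subseteq F_\sigma\subseteq X$ and $|F_\sigma|\le M_k(n_d)\le a_d$ such that $\operatorname{sk}_{k-2}\Delta[G_\sigma]\to\Delta[F_\sigma]$ is null-homotopic. So $h|_{\partial(C\sigma)}$ is null-homotopic in $\Delta[F_\sigma]$, and $h$ extends over the ball $C\sigma$ with values in $\Delta[F_\sigma]$.

Thus $Y\to\Delta[X]$ is null-homotopic, and $\Delta[X]$ is $(k-2)$-connected by (T1).

Now let $X$ be strongly $n(k)$-good; it remains to find a chamber, and this is the only use of the condition $\ell\not\le U$. The case $W=V$, $G=\varnothing$ gives a point $U_1\in X$. Given $U_i\in X$ of dimension $i\le k-1$, the case $W=V$, $G=\{U_i\}$ gives a point $\ell\not\le U_i$ with $U_{i+1}=U_i+\ell\in X$ of dimension $i+1$. The chain $U_1<\dots<U_k$ is a $(k-1)$-simplex of $\Delta[X]$.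
\end{proof}

\section{Random sets are good: proof of Theorem~\ref{thm:A}}\label{sec:A}

Call $(W,G)$ an \emph{$n$-pair} in $V$ if $W\le V$, $\dim W\ge2$, and $G$ is a set of at most $n$ nonzero subspaces of $W$ of dimension at most $\dim W-2$. A point $\ell\le W$ \emph{solves} the pair for $X$ if $\ell\in X$ and, for all $U\in G$, $\ell\not\le U$ and $U+\ell\in X$. Thus $X$ is strongly $n$-good if and only if every $n$-pair is solved. The list of pairs does not depend on $X$, which makes the strong version the convenient one for a union bound. A pair is described by $n+1$ subspaces (pad $G$ with copies of $0$), so by Lemma~\ref{lem:count}(ii)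
\begin{equation}\label{eq:pairs}
\text{the number of $n$-pairs in $V$ is at most } q^{(n+1)(k+1)^2}.
\end{equation}

To bound the probability that a pair is unsolved we need many independent trials, as with the points of $\Lambda$ in the plane. The following observation supplies them.

\begin{lemma}\label{lem:greedy}
Let $\ell_1,\dots,\ell_T$ be points and $S_1,\dots,S_T\subseteq\mathcal V(V)$ sets of at most $n+1$ subspaces each, such that every member of $S_t$ contains $\ell_t$ and no member of $S_a$ with $a<t$ contains $\ell_t$. If $X$ is $r$-random, the probability that no $S_t$ is contained in $X$ is at most $(1-r^{n+1})^T$.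
\end{lemma}

\begin{proof}
For $a<t$ the sets $S_a$ and $S_t$ are disjoint, since $\ell_t$ distinguishes their members. So the events $S_t\subseteq X$ are independent, each of probability at least $r^{n+1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $X$ be $r$-random, let $n=n(k)$, and fix an $n$-pair $(W,G)$. For a point $\ell\le W$ let $S(\ell)=\{\ell\}\cup\{U+\ell:U\in G\}$, a set of at most $n+1$ proper subspaces of $W$, each containing $\ell$. Choose points $\ell_1,\ell_2,\dots$ of $W$ successively, with $\ell_t$ in no member of $G\cup S(\ell_1)\cup\dots\cup S(\ell_{t-1})$. These are at most $n+(t-1)(n+1)$ proper subspaces of $W$, so by Lemma~\ref{lem:count}(i) the choice is possible as long as $t(n+1)\le q+1$. We obtain $T=\lfloor(q+1)/(n+1)\rfloor$ points. If $S(\ell_t)\subseteq X$ then $\ell_t$ solves the pair. By Lemma~\ref{lem:greedy} and \eqref{eq:pairs},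
\[
\Pr(X\text{ is not strongly $n$-good})\le q^{(n+1)(k+1)^2}(1-r^{n+1})^{\lfloor(q+1)/(n+1)\rfloor}.
\]
For $q\ge2(n+1)$ we have $T\ge q/(2(n+1))$. With $1-x\le e^{-x}$ and Proposition~\ref{prop:crit} we get
\begin{equation}\label{eq:first}
\Pr\bigl(\Delta[X]\notin\mathcal S(\Delta)\bigr)\le\exp\Bigl((n+1)(k+1)^2\log q-\frac{r^{n+1}q}{2(n+1)}\Bigr).
\end{equation}
For $r=\frac12$ this is at most $e^{-cq}$ with $c=2^{-(n+1)}/(4(n+1))$, once $q$ exceeds a bound depending only on $k$. Taking $q=p_m\to\infty$ gives the first statement.
\end{proof}

\begin{remark}
By \eqref{eq:first}, the probability that $\Delta[X]$ is $(k-1)$-spherical still tends to $1$ when $r=r(q)\to0$, provided that $r^{\,n(k)+1}q/\log q\to\infty$.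
\end{remark}

\section{Deleting vertices: proof of Theorem~\ref{thm:B}}\label{sec:B}

The next lemma makes the local accident of Section~\ref{sec:intro} precise. A maximal simplex of dimension $k-2$ does not by itself contradict $(k-2)$-connectivity; it does once it lies on a $(k-2)$-cycle. For a basis $e_1,\dots,e_{k+1}$ of $V$ and $I\subseteq\{1,\dots,k+1\}$ put $E_I=\langle e_i:i\in I\rangle$.

\begin{lemma}\label{lem:obstruction}
Suppose that $X\subseteq\mathcal V(V)$ contains none of the $q+1$ points of $E_{\{1,2\}}$ and contains all the $2^k-2$ subspaces $E_I$ with $1\in I$ and $2\le|I|\le k$. Then $\Delta[X]$ is not $(k-2)$-connected.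
\end{lemma}

\begin{proof}
For $k=1$ we have $E_{\{1,2\}}=V$, so $X=\varnothing$. Let $k\ge2$. The map $I\mapsto I\setminus\{1\}$ identifies the index sets with the nonempty proper subsets of the $k$-element set $\{2,\dots,k+1\}$. So the $E_I$ span a subcomplex $\Sigma$ of $\Delta[X]$ that is the barycentric subdivision of the boundary of a $(k-1)$-simplex, a $(k-2)$-sphere. Its reduced fundamental cycle $z$ has coefficient $\pm1$ on every $(k-2)$-simplex of $\Sigma$, in particular on
\[
\sigma=\bigl(E_{\{1,2\}}<E_{\{1,2,3\}}<\dots<E_{\{1,\dots,k\}}\bigr).
\]
The members of $\sigma$ have dimensions $2,\dots,k$, so a chamber containing $\sigma$ contains a point of $E_{\{1,2\}}$. There is no such point in $X$. Hence $\sigma$ is a face of no $(k-1)$-simplex of $\Delta[X]$, every boundary has coefficient $0$ on $\sigma$, and $z$ is not a boundary. So $\tilde H_{k-2}(\Delta[X])\neq0$, and (T5) applies.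
\end{proof}

For $k=2$ the cycle is $z=E_{\{1,2\}}-E_{\{1,3\}}$, and the lemma says that the line $E_{\{1,2\}}$ is an isolated vertex of a graph with another vertex.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $|Z|\le q$ and $X=\mathcal V(V)\setminus Z$. We claim that $X$ is $n$-good for every $n$. Given $W$ and $G$ as in Definition~\ref{def:good}, Lemma~\ref{lem:count}(i) gives a point $\ell\le W$ contained in none of the at most $q$ members of $Z$ that are proper subspaces of $W$. The subspaces $\ell$ and $U+\ell$, for $U\in G$, are proper in $W$ and contain $\ell$, so they are not in $Z$. This proves the claim, and $\Delta[X]$ is $(k-2)$-connected by Proposition~\ref{prop:crit}.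

To find a chamber, put $U_0=0$. Given $U_i$ of dimension $i<k$, Lemma~\ref{lem:count}(iv) gives at least $q+1>|Z|$ subspaces of dimension $i+1$ containing $U_i$, and we let $U_{i+1}$ be one that is not in $Z$. Then $U_1<\dots<U_k$ is a chamber in $\Delta[X]$, which is therefore $(k-1)$-spherical.

For $A<B\le V$ with $\dim B/A\ge2$, the complex $\Delta[X\cap(A,B)]$ is obtained from $\Delta(B/A)$ by deleting at most $q$ vertices. By what we have just proved, applied to $B/A$, it is $(\dim B/A-2)$-spherical. Lemma~\ref{lem:link} shows that $\Delta[X]$ is homotopy Cohen--Macaulay.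

Finally, let $Z$ be the set of the $q+1$ points of $E_{\{1,2\}}$. Then $\mathcal V(V)\setminus Z$ satisfies the hypotheses of Lemma~\ref{lem:obstruction}.
\end{proof}

\section{The exponential rate: proof of Theorem~\ref{thm:C}}\label{sec:C}

The lower bound follows from Lemma~\ref{lem:obstruction}: the $q+1$ points and the $2^k-2$ subspaces $E_I$ are distinct vertices, so the hypothesis of the lemma holds with probability $s^{q+1}r^{2^k-2}$.

The upper bound of Section~\ref{sec:A} has a worse rate, because it tests only about $q/(n+1)$ candidates $\ell$, while $W$ has about $q^{\dim W-1}$ points. In the plane, with $G=\{U_1,U_2\}$, the $q^2$ points off the line $U_1+U_2$ form a grid $\mathcal P_1\times\mathcal P_2$, where $\mathcal P_j$ is the set of the $q$ other lines through $U_j$. If $A_j=X\cap\mathcal P_j$, the points $\ell$ with $U_1+\ell,\,U_2+\ell\in X$ form the subgrid $A_1\times A_2$. Unless one of the $A_j$ is nearly empty, an event of probability about $s^q$, the subgrid has of order $q^2$ points, and all of them are missing from $X$ only with probability exponentially small in $q^2$. The general estimate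 has the same two layers: hyperplanes of $W$ are scarce and determine the rate, while smaller subspaces are plentiful and cost nothing.

\begin{proposition}\label{prop:pair}
Fix $n\ge0$, $r\in(0,1)$ and $\varepsilon\in(0,1)$. There is $q_2=q_2(n,r,\varepsilon)$ such that for $q\ge q_2$, every $n$-pair $(W,G)$ in $V$ and an $r$-random set $X\subseteq\mathcal V(V)$, the probability that no point solves $(W,G)$ is at most $2s^{(1-\varepsilon)q}$.
\end{proposition}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:C}]
Let $\varepsilon\in(0,\frac12)$ and $n=\max(n(1),\dots,n(k))$. For $A<B\le V$ with $\dim B/A\ge2$, the set $X\cap(A,B)$ is an $r$-random subset of $\mathcal V(B/A)$. By \eqref{eq:pairs} and Proposition~\ref{prop:pair} it fails to be strongly $n$-good in $B/A$ with probability at most $2q^{(n+1)(k+1)^2}s^{(1-\varepsilon)q}$. There are at most $q^{2(k+1)^2}$ choices of $(A,B)$. If all these sets are strongly $n$-good, then Proposition~\ref{prop:crit} and Lemma~\ref{lem:link} show that $\Delta[X]$ is a $(k-1)$-dimensional homotopy Cohen--Macaulay complex, and in particular lies in $\mathcal S(\Delta)$.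 The failure probability is at most $2q^{(n+3)(k+1)^2}s^{(1-\varepsilon)q}\le s^{(1-2\varepsilon)q}$ for large $q$. Since $\varepsilon$ is arbitrary, the upper bound follows. For $r=\frac12$ the two bounds read $2^{-(q+2^k-1)}$ and $2^{-(1-o(1))q}$, which gives the last assertion.
\end{proof}

The hyperplane layer is handled by the following lemma, in which the geometry enters only through the two bounds \eqref{eq:deg}. For maps $f_j\colon\Omega\to\mathcal P_j$ and a tuple $B=(B_1,\dots,B_m)$ of subsets $B_j\subseteq\mathcal P_j$, put
\[
R(B)=\{\omega\in\Omega:\ f_j(\omega)\in B_j\text{ for all }j\}.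
\]

\begin{lemma}\label{lem:cont}
Fix $m\ge1$, $r\in(0,1)$ and $\varepsilon\in(0,1)$. There are $\gamma>0$ and $q_1$, depending only on $m,r,\varepsilon$, such that the following holds for every integer $q\ge q_1$. Let $\mu$ be a measure on a finite set $\Omega$ with $\mu(\Omega)\ge1-\varepsilon/3$, let $\mathcal P_1,\dots,\mathcal P_m$ be sets of size at most $q+1$, and let $f_j\colon\Omega\to\mathcal P_j$ be maps such that for all $i\ne j$, $h\in\mathcal P_i$ and $h'\in\mathcal P_j$,
\begin{equation}\label{eq:deg}
\mu(f_i=h)\le q^{-1},\qquad \mu(f_i=h,\ f_j=h')\le q^{-2}.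
\end{equation}
If $A_j\subseteq\mathcal P_j$ are independent $r$-random subsets and $A=(A_1,\dots,A_m)$, then
\[
\Pr\bigl(\mu(R(A))<\gamma\bigr)\le s^{(1-\varepsilon)q}.
\]
\end{lemma}

We prove the lemma in Section~\ref{sec:cont} and first deduce the proposition.

\begin{proof}[Proof of Proposition~\ref{prop:pair}]
Let $w=\dim W$. If $w=2$ then $G=\varnothing$, and the pair is unsolved only if all $q+1$ points of $W$ are missing, which has probability $s^{q+1}$. Let $w\ge3$, and let $\mu$ be the uniform probability measure on the points of $W$. We write $\mu(U)$ for the measure of the set of points of a subspace $U$; by Lemma~\ref{lem:count}(iii), $\mu(U)\le q^{-c}$ if $U$ has codimension $c$ in $W$. Let $\gamma$ be the minimum of $\frac12$ and the constants of Lemma~\ref{lem:cont} for $m=1,\dots,n$.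

\emph{The hyperplanes.} Let $U_1,\dots,U_m$ be the members of $G$ of dimension exactly $w-2$ and let $G'$ be the set of the others. To obtain independent random sets we discard the hyperplanes that serve two of the $U_i$. For $i\neq j$ we have $\dim(U_i+U_j)\ge w-1$, so at most one hyperplane of $W$ contains both; call such hyperplanes \emph{exceptional}. There are at most $n^2$ of them. Let $\mathcal P_j$ be the set of non-exceptional hyperplanes of $W$ containing $U_j$. The sets $\mathcal P_j$ are pairwise disjoint, and $|\mathcal P_j|\le q+1$ by Lemma~\ref{lem:count}(iv). Let $\Omega$ be the set of points of $W$ that lie in no member of $G$ and in no exceptional hyperplane. Then $\mu(\Omega)\ge1-(n+n^2)/q$, which is at least $\max(\frac12,1-\varepsilon/3)$ for large $q$.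

For $\omega\in\Omega$ the subspace $f_j(\omega)=U_j+\omega$ is a hyperplane of $W$, and it is not exceptional because it contains $\omega$. So $f_j$ maps $\Omega$ to $\mathcal P_j$. If $f_i(\omega)=h$ then $\omega\le h$, and $\mu(h)\le q^{-1}$. If also $f_j(\omega)=h'$ with $j\neq i$, then $h\neq h'$ and $\omega\le h\cap h'$, which has codimension $2$. Thus \eqref{eq:deg} holds. The sets $A_j=X\cap\mathcal P_j$ are independent and $r$-random. For large $q$ we get $\Pr(\mu(R(A))<\gamma)\le s^{(1-\varepsilon)q}$: for $m\ge1$ by Lemma~\ref{lem:cont}, and for $m=0$ because then $R(A)=\Omega$ has measure at least $\frac12$.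

\emph{The smaller subspaces.} Condition on a value of $A$ with $\mu(R(A))\ge\gamma$. For $\omega\in R(A)$ let $L(\omega)=\{\omega\}\cup\{U+\omega:U\in G'\}$, a set of at most $n+1$ subspaces containing $\omega$. They have dimension at most $w-2$: for $\omega$ itself because $w\ge3$, and for the others because $\dim U\le w-3$. So they are not hyperplanes of $W$, their membership in $X$ is unaffected by the conditioning, and each has measure at most $q^{-2}$. Choose $\omega_1,\omega_2,\dots\in R(A)$ successively, with $\omega_t$ in no member of $L(\omega_1)\cup\dots\cup L(\omega_{t-1})$. This is possible as long as $(t-1)(n+1)q^{-2}<\gamma$, so we obtain at least $\gamma q^2/(n+1)$ points. By Lemma~\ref{lem:greedy}, the conditional probability that no $L(\omega_t)$ lies in $X$ is at most $(1-r^{n+1})^{\gamma q^2/(n+1)}$, and this is at most $s^q$ for large $q$.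

If $L(\omega_t)\subseteq X$, then $\omega_t$ solves the pair: it lies in $X$ and in no member of $G$, we have $U+\omega_t\in X$ for $U\in G'$, and $U_j+\omega_t=f_j(\omega_t)\in A_j\subseteq X$. The total failure probability is at most $s^{(1-\varepsilon)q}+s^q\le2s^{(1-\varepsilon)q}$. All lower bounds on $q$ depend only on $n,r,\varepsilon$.
\end{proof}

\section{Proof of Lemma~\ref{lem:cont}}\label{sec:cont}

\subsection*{The difficulty}
A point outside $R(B)$ has $f_j(\omega)\in\mathcal P_j\setminus B_j$ for some $j$, and each element of $\mathcal P_j$ accounts for measure at most $1/q$. Hence for every tuple $B$,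
\begin{equation}\label{eq:cover}
\sum_j|\mathcal P_j\setminus B_j|\ \ge\ \bigl(\mu(\Omega)-\mu(R(B))\bigr)\,q .
\end{equation}
So if $R(A)$ is small, about $q$ elements are missing from $A$. A prescribed set of $q$ elements is missing with probability $s^q$. But the set is not prescribed, and \eqref{eq:cover} alone says nothing: when the $\mathcal P_j$ have about $q$ elements and $ms>1$, a typical $A$ misses more than $q$ elements. Nor is it true that one of the $A_j$ must be nearly empty. For three collinear points $U_1,U_2,U_3$ of the plane, $\Omega$ is the affine plane $\mathbb F_q^2$ and, in suitable coordinates, $f_1=x$, $f_2=y$, $f_3=x+y$. If $q$ is prime and $a=\lfloor q/4\rfloor$, the sets $A_1=A_2=\{0,\dots,a\}$ and $A_3=\{2a+1,\dots,q-1\}$ have $R(A)=\varnothing$.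

The remedy is to show that every $A$ with small $R(A)$ is almost contained in a tuple $C$, taken from a short list fixed in advance, for which $R(C)$ is still small. Then \eqref{eq:cover} applied to $C$ prescribes about $q$ elements, almost all of which $A$ must miss. To build $C_m$, give each $h\in\mathcal P_m$ the weight $D(h)=\mu\{f_m=h,\ f_j\in A_j\ (j<m)\}$. Since $\sum_{h\in A_m}D(h)=\mu(R(A))$ is small, most of $A_m$ consists of light elements, and replacing $A_m$ by the set of all light elements keeps $R$ small. This set depends on $A_1,\dots,A_{m-1}$, of which there are too many. So we estimate $D(h)$ from sparse random samples of $A_1,\dots,A_{m-1}$; the second bound in \eqref{eq:deg} makes the estimate accurate for all but boundedly many $h$, and sparse samples are few. Then we repeat with $\mathcal P_{m-1}$, and so on down to $\mathcal P_1$.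

\subsection*{Constants}
Let $H(x)=-x\log_2x-(1-x)\log_2(1-x)$ be the binary entropy. Recall that $H(x)\to0$ as $x\to0$ and that $\sum_{i\le\alpha N}\binom Ni\le2^{H(\alpha)N}$ for $0<\alpha\le\frac12$. In particular, each $\mathcal P_j$ has at most $2^{H(\alpha)(q+1)}$ subsets of size at most $\alpha(q+1)$. Define $\lambda>0$ by $s^{-\lambda}=2$. Choose $\delta\in(0,\frac1{6m}]$ with $2\lambda m^2H(3m\delta)\le\varepsilon/3$. For $\gamma>0$ put $\gamma_m=\gamma$ and $\gamma_{i-1}=8\sqrt{\gamma_i}$ for $i=m,\dots,1$. Since $\gamma_0\to0$ as $\gamma\to0$, we can choose $\gamma$ with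
\[
\gamma_0\le\tfrac1{16},\qquad \gamma_0+4m\sqrt{\gamma_0}+2\lambda mH(2\sqrt{\gamma_0})\le\varepsilon/3 .
\]
From $\gamma_i=(\gamma_{i-1}/8)^2$ and $\gamma_0\le\frac1{16}$ we get $\gamma=\gamma_m\le\dots\le\gamma_0$. Put $K=6m\delta^{-m}/\gamma$ and $q_1=\lceil K/\sqrt\gamma\,\rceil$, so that $K\le\sqrt{\gamma_i}\,q$ for all $i$ and all $q\ge q_1$.

\subsection*{The list}
A \emph{sample} is a family $S=(S^{(i)}_j)_{1\le j<i\le m}$ of subsets $S^{(i)}_j\subseteq\mathcal P_j$ of size at most $3m\delta(q+1)$. A sample determines sets $C_m,C_{m-1},\dots,C_1$ recursively by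
\begin{align*}
\widehat D_i(h)&=\delta^{-(i-1)}\,\mu\{\omega:\ f_i(\omega)=h,\ f_j(\omega)\in S^{(i)}_j\ (j<i),\ f_j(\omega)\in C_j\ (j>i)\},\\
C_i&=\{h\in\mathcal P_i:\ \widehat D_i(h)\le 2\sqrt{\gamma_i}/q\}.
\end{align*}
Let $\mathcal C$ be the set of tuples $C=(C_1,\dots,C_m)$ that arise from a sample and satisfy $\mu(R(C))<\gamma_0$. The list $\mathcal C$ does not depend on $A$. Since $3m\delta\le\frac12$ and a sample consists of fewer than $m^2$ sets, $|\mathcal C|\le2^{m^2H(3m\delta)(q+1)}$.

\begin{lemma}\label{lem:list}
Let $q\ge q_1$. For every tuple $A$ with $\mu(R(A))<\gamma$ there is $C\in\mathcal C$ with $|A_j\setminus C_j|\le2\sqrt{\gamma_0}\,(q+1)$ for all $j$.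
\end{lemma}

\begin{proof}
Fix $A$. We choose the sets $S^{(i)}_j\subseteq A_j$ in stages $i=m,m-1,\dots,1$. Once $C_{i+1},\dots,C_m$ are defined, put
\[
\rho_i=\mu\{\omega:\ f_j(\omega)\in A_j\ (j\le i),\ f_j(\omega)\in C_j\ (j>i)\}.
\]
Then $\rho_m=\mu(R(A))<\gamma_m$ and $\rho_0=\mu(R(C))$. We show that if $\rho_i<\gamma_i$, stage $i$ can be carried out so that $|A_i\setminus C_i|\le2\sqrt{\gamma_0}(q+1)$ and $\rho_{i-1}<\gamma_{i-1}$. After stage $1$ we then have $C\in\mathcal C$.

Write $\kappa=\sqrt{\gamma_i}$. For $h\in\mathcal P_i$ let
\[
T_h=\{\omega:\ f_i(\omega)=h,\ f_j(\omega)\in A_j\ (j<i),\ f_j(\omega)\in C_j\ (j>i)\},\qquad D(h)=\mu(T_h)\le q^{-1}.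
\]
The sets $T_h$ are disjoint, and $\rho_i=\sum_{h\in A_i}D(h)$. Let $S_j\subseteq A_j$, for $j<i$, be independent $\delta$-random subsets, and define $\widehat D(h)$ by the formula for $\widehat D_i(h)$ with $S_j$ in place of $S_j^{(i)}$. Since $S_j\subseteq A_j$,
\[
\widehat D(h)=\delta^{-(i-1)}\sum_{\omega\in T_h}\mu(\omega)\,I_\omega ,
\]
where $I_\omega$ is the indicator of the event that $f_j(\omega)\in S_j$ for all $j<i$. For $\omega\in T_h$ we have $\mathbb E I_\omega=\delta^{i-1}$, so $\mathbb E\widehat D(h)=D(h)$. The indicators $I_\omega,I_{\omega'}$ are independent unless $f_j(\omega)=f_j(\omega')$ for some $j<i$, and in any case their covariance is at most $\mathbb E I_\omega=\delta^{i-1}$. For fixed $j$, the pairs $(\omega,\omega')\in T_h\times T_h$ with $f_j(\omega)=f_j(\omega')$ have total weight at most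
\[
\sum_{h'\in\mathcal P_j}\mu(f_i=h,\,f_j=h')^2\le q^{-2}\sum_{h'\in\mathcal P_j}\mu(f_i=h,\,f_j=h')=q^{-2}\mu(f_i=h)\le q^{-3}
\]
by \eqref{eq:deg}. Therefore $\operatorname{Var}\widehat D(h)\le\delta^{-2(i-1)}\cdot\delta^{i-1}\cdot m\,q^{-3}\le m\delta^{-m}q^{-3}$.

Call $h\in\mathcal P_i$ \emph{bad} if $|\widehat D(h)-D(h)|>\kappa/q$. By Chebyshev's inequality $h$ is bad with probability at most $m\delta^{-m}/(q\kappa^2)$, so the expected number of bad elements is at most $2m\delta^{-m}/\gamma=K/3$. By Markov's inequality, there are more than $K$ bad elements with probability at most $\frac13$. Since $\mathbb E|S_j|\le\delta(q+1)$, each event $|S_j|>3m\delta(q+1)$ has probability at most $\frac1{3m}$. So there is an outcome with at most $K$ bad elements and $|S_j|\le3m\delta(q+1)$ for all $j<i$. Fix it and put $S^{(i)}_j=S_j$. This defines $C_i$, with $\widehat D_i=\widehat D$. (For $i=1$ nothing is sampled and $\widehat D=D$.)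

If $h\in A_i\setminus C_i$ is not bad, then $D(h)\ge\widehat D(h)-\kappa/q>\kappa/q$. Since $\sum_{h\in A_i}D(h)<\kappa^2$, there are at most $\kappa q$ such $h$. Hence $|A_i\setminus C_i|\le\kappa q+K\le2\kappa q\le2\sqrt{\gamma_0}(q+1)$.

If $h\in C_i$ is not bad, then $D(h)\le3\kappa/q$, and every bad $h$ has $D(h)\le1/q$. Hence
\[
\rho_{i-1}=\sum_{h\in C_i}D(h)\le(q+1)\frac{3\kappa}q+\frac Kq\le6\kappa+\kappa<8\kappa=\gamma_{i-1}.\qedhere
\]
\end{proof}

\subsection*{The union bound}
Let $A$ be random. By Lemma~\ref{lem:list}, the event $\mu(R(A))<\gamma$ is contained in the union of the events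
\[
A_j\setminus C_j=E_j\quad\text{for all }j,
\]
over $C\in\mathcal C$ and over tuples of sets $E_j\subseteq\mathcal P_j\setminus C_j$ with $|E_j|\le2\sqrt{\gamma_0}(q+1)$. Since $2\sqrt{\gamma_0}\le\frac12$, there are at most $2^{mH(2\sqrt{\gamma_0})(q+1)}$ such tuples for each $C$. For fixed $C$ and $(E_j)$, the event forces every element of $\mathcal P_j\setminus(C_j\cup E_j)$ to be missing from $A_j$. By \eqref{eq:cover} for $C$, the number of these elements is at least $(1-\varepsilon/3-\gamma_0)q-2m\sqrt{\gamma_0}(q+1)$. With $2=s^{-\lambda}$ we obtain $\Pr(\mu(R(A))<\gamma)\le s^{\,\theta}$, where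
\[
\theta=\Bigl(1-\frac\varepsilon3-\gamma_0\Bigr)q-\Bigl[2m\sqrt{\gamma_0}+\lambda mH(2\sqrt{\gamma_0})+\lambda m^2H(3m\delta)\Bigr](q+1).
\]
Using $q+1\le2q$ and the choice of $\delta$ and $\gamma$,
\[
\frac\theta q\ \ge\ 1-\frac\varepsilon3-\Bigl[\gamma_0+4m\sqrt{\gamma_0}+2\lambda mH(2\sqrt{\gamma_0})\Bigr]-2\lambda m^2H(3m\delta)\ \ge\ 1-\varepsilon .
\]
This proves Lemma~\ref{lem:cont}, and with it Proposition~\ref{prop:pair} and Theorem~\ref{thm:C}.

\begin{thebibliography}{9}

\bibitem{Quillen}
Quillen, \emph{Adv. Math.} \textbf{28} (1978).

\bibitem{SZ}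
Eduard Schesler and Matthew C. B. Zaremsky, \emph{Random subcomplexes of finite buildings, and fibering of commutator subgroups of right-angled Coxeter groups}, arXiv:2107.10958 (2021).

\end{thebibliography}
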